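# Several repeated colors: the monochromatic $k$-connection number of complete graphs

## Colorings with one repeated color

All graphs are finite, simple and undirected; multigraphs will appear only as auxiliary objects, with explicit conventions. A graph $G$ is *$k$-connected* if $|V(G)|\ge k+1$ and $G-U$ is connected for every $U\subset V(G)$ with $|U|\le k-1$. By Menger's theorem, any two distinct vertices of a $k$-connected graph are joined by $k$ internally vertex-disjoint paths, that is, paths sharing nothing but their two ends. An edge-coloring is a function $\phi:E(G)\to[r]$; adjacent edges may have equal colors. A path is *monochromatic* if all its edges have the same color.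

**Definition.** For a $k$-connected graph $G$, the *monochromatic $k$-connection number* $mc_k(G)$ is the maximum number of colors in an edge-coloring of $G$ such that any two vertices are connected by $k$ internally vertex-disjoint monochromatic paths.

The $k$ paths may have different colors; each of them has to be monochromatic. We study $G=K_n$ and call a coloring of $K_n$ *good* if it has the property in the definition.

**Example.** Let $k=2$, $n=4$. Color the edges of a Hamilton cycle of $K_4$ red and give the two diagonals two further colors. Any two vertices are joined by the two red arcs of the cycle between them, so the coloring is good. It has $3=\binom42-4+1$ colors.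

We want many colors, so most colors should be used once. Call a color *trivial* if its class has exactly one edge, and *nontrivial* otherwise. If the nontrivial classes are $H_i$ with $e_i\ge 2$ edges, the number of colors is
$$\binom n2-c,\qquad c=\sum_i(e_i-1). \tag{1}$$
We call $c$ the *cost* and want it small. Two remarks will be used all the time.

* A monochromatic path of length at least $2$ has a nontrivial color.
* Among $k$ internally disjoint $u$–$v$ paths at most one is the edge $uv$. Distinct paths of the family have distinct first edges at $u$ and distinct last edges at $v$.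

Note also that the edge $uv$ is always a monochromatic path, even when its color is trivial.

The easy special case is the one with a single nontrivial color.

**Proposition 1.** Let $n>k\ge2$. Among good colorings of $K_n$ with exactly one nontrivial color, the maximum number of colors is $\binom n2-\lceil\frac{kn}2\rceil+1$.

*Proof.* Let $H$ be the only nontrivial class of a good coloring, and let $v$ be a vertex. Take any $u\ne v$. At least $k-1$ of the $k$ paths from $v$ to $u$ have length at least $2$, so they lie in $H$, and $d_H(v)\ge k-1\ge1$. Let $w$ be an $H$-neighbor of $v$. Among the $k$ paths from $v$ to $w$, those of length at least $2$ lie in $H$; the edge $vw$, if it is one of them, also lies in $H$. So all $k$ paths start with edges of $H$, and $d_H(v)\ge k$. Hence $e(H)\ge\lceil kn/2\rceil$ and the number of colors is at most $\binom n2-\lceil kn/2\rceil+1$.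

Conversely, a classical theorem of Harary gives a $k$-connected graph $H$ on $n$ vertices with $\lceil kn/2\rceil$ edges. Give $H$ one color and all other edges of $K_n$ distinct new colors. Menger's theorem in $H$ shows that the coloring is good. $\square$

What changes when several colors are repeated? The problem comes from the paper of Qingqiong Cai, Shinya Fujita, Henry Liu and Boram Park, "Monochromatic $k$-connection of graphs", arXiv:2402.09254 (2024). The conjecture to be decided says that nothing changes: for $n>k\ge2$,
$$mc_k(K_n)=\binom n2-\Big\lceil\frac{kn}2\Big\rceil+1 .\tag{2}$$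
The following known results may be used. For $n>k\ge2$,
$$\binom n2-\Big\lceil\frac{kn}{2}\Big\rceil+1\le mc_k(K_n)\le\binom n2-\Big\lceil\frac{(k-1)n(n-1)}{2(n-2)}\Big\rceil+1,$$
and (2) holds for $k\in\{2,3,4,5\}$ and all $n>k$.

## Two repeated colors: what they save and what they must pay

By (1), each additional nontrivial color saves $1$. Suppose we find edge-disjoint graphs $H_1,\dots,H_m$ on the $n$ vertices, with $H_i$ regular of degree $a_i$ and $\sum a_i=k$. They have $kn/2$ edges in total. If we use them as nontrivial classes, the cost is $kn/2-m$ instead of $kn/2-1$. The first thing to try is to take each $H_i$ to be $a_i$-connected. Menger's theorem then gives $a_i$ paths in each color, $k$ in total.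

This attempt breaks at one point: Menger's theorem makes the paths disjoint *within* a color, but says nothing about paths of different colors.

**The case $4=2+2$ fails.** Let $H_1$ be a Hamilton cycle of $K_n$ and $H_2$ an edge-disjoint $2$-regular spanning graph, with all other colors trivial. Let $vw$ be an edge of $H_2$, and suppose there are $4$ suitable paths from $v$ to $w$. None of them has a trivial color, since the edge $vw$ has color $2$ and longer paths have nontrivial colors. So they use all four edges of $H_1\cup H_2$ at $v$. The two paths of color $1$ are the two arcs of the Hamilton cycle, and they cover all $n$ vertices. But one path of color $2$ starts with the other $H_2$-edge at $v$, so it has an interior vertex, which lies on an arc. Contradiction.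

**Degree $1$ fails too.** Suppose $\sum_i d_i(v)=k\ge2$ at every vertex and $H_1$ is a perfect matching. Let $vw\in H_1$, and let $vw'$ be an edge of another nontrivial color. As before, all $k$ paths from $v$ to $w'$ use nontrivial edges at $v$, so they use all $k$ of these edges, and $vw$ starts a path of color $1$ to $w'$. But $\{v,w\}$ is a component of $H_1$.

So we should ask for $a_i\ge3$. From degree $3$ on there is room: on entering a vertex along color $i$, there are two ways to continue in color $i$, and the number of possible continuations grows exponentially. The budget $\sum a_i=k$ then allows $\lfloor k/3\rfloor$ colors. If $n$ is odd, a $3$-regular graph on $n$ vertices does not exist, and a class with all degrees at least $3$ has at least $(3n+1)/2$ edges. Splitting $6=3+3$ for odd $n$ costs at least $2\cdot\frac{3n+1}2-2=3n-1$, exactly what one color costs. Degree $4$ has no parity loss, and we expect about $k/4$ colors. These expectations turn out to be correct.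

**Theorem 2 (disproof).** For every $k\ge 6$ and all sufficiently large even $n$,
$$mc_k(K_n)\ \ge\ \tbinom n2-\tfrac{kn}2+\lfloor k/3\rfloor\ \ge\ \tbinom n2-\tfrac{kn}2+2 .$$
For every $k\ge 7$ and all sufficiently large odd $n$,
$$mc_k(K_n)\ge \tbinom n2-\lceil \tfrac{kn}2\rceil+\lfloor \tfrac{k+1}4\rfloor\ge \tbinom n2-\lceil \tfrac{kn}2\rceil+2 .$$

**Theorem 3 (exact value for large $n$).** Let $k\ge 6$ and
$$\gamma=\gamma(k,n)=\begin{cases}\lfloor k/3\rfloor & n \text{ even},\\ \lfloor (k+1)/4\rfloor & n\text{ odd.}\end{cases}$$
If $n>760k^5$ then $mc_k(K_n)\le \binom n2-\lceil kn/2\rceil+\gamma$. If $n\ge n_0(k)$, equality holds.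

So the conjecture is false. For $k=6$ and large even $n$ we get $mc_6(K_n)\ge\binom n2-3n+2$, while (2) claims $\binom n2-3n+1$. For $k=6$ and odd $n>760\cdot6^5$ the value (2) is correct, since $\gamma=1$ and the lower bound is known. For $k\ge7$, (2) is false for all large $n$. By the known results the formula of Theorem 3 also holds for $k=3,4,5$, where $\gamma=1$.

## Three properties that make a good coloring

Fix $k\ge6$. From here to the end of the lower bound, "large $n$" means large in terms of $k$, and $\log=\log_2$.

**The degree budget.** We fix $m$, integers $a_1,\dots,a_m\ge3$ with $\sum a_i=k$, and target degree functions $f_i:[n]\to\{a_i,a_i+1\}$ with $\sum_vf_i(v)$ even.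

* $n$ even: $m=\lfloor k/3\rfloor$, $a_i=3$ for $i\ge2$, $a_1=k-3(m-1)\ge3$, $f_i\equiv a_i$. The degree sums $na_i$ are even.
* $n$ odd, $k$ even: $m=\lfloor(k+1)/4\rfloor=\lfloor k/4\rfloor$, $a_i=4$ for $i\ge2$, $a_1=k-4(m-1)\ge4$, which is even, and $f_i\equiv a_i$.
* $n$ odd, $k$ odd: $m=\lfloor(k+1)/4\rfloor$, $a_i=4$ for $i\ge2$, $a_1=k-4(m-1)\ge3$, which is odd, and $f_i\equiv a_i$ except that $f_1=a_1+1$ at one vertex. Then $\sum_v f_1(v)=na_1+1$ is even.

In the first two cases $\frac12\sum_i\sum_vf_i(v)=kn/2$, and in the third it is $(kn+1)/2$. So in all cases
$$m=\gamma,\qquad \frac12\sum_i\sum_vf_i(v)=\lceil kn/2\rceil .$$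

**The parameters.** Put
$$R=\lceil 11\log\log n\rceil,\quad g=4R+4,\quad \beta=(\log n)^{-4},\quad \lambda=(\log n)^6 .$$
For every constant $C$, $C^g$ is polylogarithmic in $n$, because $g\le44\log\log n+8$ and hence $C^g\le C^8(\log n)^{44\log C}$ for $C\ge1$.

We ask for simple graphs $H_1,\dots,H_m$, pairwise edge-disjoint, on a set $V$ with $|V|=n$. We write $d_i(v)$ for the degree of $v$ in $H_i$, $H=\bigcup H_i$, and $N(A)$ for the set of vertices outside $A$ with a neighbor in $A$.

* **(P1)** $\sum e(H_i)=\lceil kn/2\rceil$ and $d_i(v)\ge a_i\ge3$ for all $v$ and $i$.
* **(P2)** $H$ has girth greater than $g$.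
* **(P3)** For each $i$, $|N_{H_i}(A)|\ge\beta|A|$ for all $A\subseteq V$ with $|A|\le n/2$.

The idea is this. To join $u$ and $v$ we start at each of about $k$ edges at $u$ and let a binary tree grow in the color of that edge, to depth $R$; we do the same at $v$. The girth condition on the *union* $H$ makes all these trees disjoint, across colors. Each tree has about $(\log n)^{11}$ leaves. Expansion joins two large sets in a given color by a path with at most $(\log n)^6$ vertices, even after deleting a set $Z$, as long as the two sets have size at least $2|Z|/\beta$. The few short paths already built are too small to block a tree with $(\log n)^{11}$ leaves. The remaining difficulty is that the trees at $u$ and $v$ can collide if $u$ and $v$ are close in $H$. In that case we ask for $k-1$ paths only, and the edge $uv$ itself, whatever its color, is the $k$-th path.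

**Lemma 4 (linking).** Assume (P3) and let $n$ be large. Let $Z\subset V$, and let $A,B\subseteq V\setminus Z$ be nonempty with $|A|,|B|\ge2|Z|/\beta$. Then for each $i$, $H_i-Z$ contains an $A$–$B$ path with at most $\lambda$ vertices.

*Proof.* We grow $A$ step by step. Let $A_0=A$ and $A_{j+1}=A_j\cup(N_{H_i}(A_j)\setminus Z)$. If $|A_j|\le n/2$, then, since $|Z|\le\frac\beta2|A|\le\frac\beta2|A_j|$,
$$|A_{j+1}|\ge(1+\beta)|A_j|-|Z|\ge(1+\beta/2)|A_j| .$$
Let $j_0=\lceil4\ln n/\beta\rceil$. As $\ln(1+x)\ge x/2$ for $0\le x\le1$, we have $(1+\beta/2)^{j_0}\ge e^{\beta j_0/4}\ge n$. The sets $A_j$ increase, so $|A_{j_0}|>n/2$. The same holds for the sets grown from $B$. The two final sets meet, and following both growths back gives an $A$–$B$ path in $H_i-Z$ with at most $2j_0+1\le8(\ln n)(\log n)^4+3\le\lambda$ vertices. $\square$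

A walk is *non-backtracking* if no two consecutive steps use the same edge. In a triangle $abc$ the walk $a,b,c,a,b$ is non-backtracking and the walk $a,b,a$ is not. Trivial walks (a single vertex) are allowed.

**Lemma 5 (uniqueness of short walks).** Assume (P2). Two distinct non-backtracking walks in $H$ with the same start and the same end have total length greater than $g$.

*Proof.* Otherwise the edges of both walks form a subgraph with at most $g$ edges. It has no cycle, by (P2), so it is a forest. In a forest the non-backtracking walk between two given vertices is unique. $\square$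

**Proposition 6.** Let $n$ be large and let $H_1,\dots,H_m$ satisfy (P1)–(P3). Give the edges of $H_i$ color $i$ and all other edges of $K_n$ distinct new colors. The resulting coloring is good, and it has $\binom n2-\lceil kn/2\rceil+m$ colors.

*Proof.* The number of colors is given by (1). Let $u,v\in V$ be distinct. We have to find $k$ internally disjoint monochromatic $u$–$v$ paths.

**Step 1: choosing the first and last edges.** This step decides how many paths of each color we build, and it removes the only possible source of collisions. If $\mathrm{dist}_H(u,v)\le2R+2$, let $Q$ be a shortest $u$–$v$ path in $H$, with first edge $e_Q$ at $u$ and last edge $e_Q'$ at $v$. By Lemma 5, since $2(2R+2)=g$,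
$$Q\text{ is the only non-backtracking }u\text{–}v\text{ walk of length at most }2R+2\text{ in }H. \tag{3}$$
We choose sets $E_u,E_v$ of edges of $H$ at $u$ and at $v$. Both contain the same number $p_c$ of edges of each color $c$.

* Case 1, $\mathrm{dist}_H(u,v)>2R+2$: $p_c=a_c$ for all $c$.
* Case 2, $e_Q$ and $e_Q'$ have the same color $i$ (this includes $Q=uv$): $p_i=a_i-1$, $p_c=a_c$ for $c\ne i$, with $e_Q\notin E_u$ and $e_Q'\notin E_v$.
* Case 3, $e_Q$ has color $i$ and $e_Q'$ has color $j\ne i$ (so $Q$ has length at least $2$): $p_j=a_j-1$, $p_c=a_c$ for $c\ne j$, with $e_Q'\notin E_v$.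

This is possible because $d_c\ge a_c$ everywhere. The number $r=\sum_c p_c$ of chosen edges at each end is $k$ in Case 1 and $k-1$ in Cases 2 and 3. Note that $e_Q\in E_u$ is allowed in Case 3.

**Step 2: growing the trees.** This step gives every chosen edge many ways to continue. For $e=ux\in E_u$ of color $c$, we form a family of non-backtracking walks of color $c$ from $u$. It starts with the walk $(u,x)$. This walk gets exactly *one* extension, by an edge of color $c$ at $x$ other than $e$ and, if $e=e_Q$ and $Q$ has length at least $2$, also other than the second edge of $Q$. Afterwards every walk of length $2,\dots,R$ is extended in exactly *two* ways, by edges of color $c$ different from its last edge. All this is possible since $d_c\ge3$ everywhere: at $x$ at most two edges are forbidden, later just one. For $e'\in E_v$ we do the same at $v$, with no condition about $Q$. All walks have length at most $R+1$.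

**Step 3: all ends are distinct.** We claim that the ends of all these walks, over all $e\in E_u$ and $e'\in E_v$, together with the trivial walks at $u$ and at $v$, are pairwise distinct vertices.

For two walks from the same vertex this is Lemma 5, since their total length is at most $2(R+1)\le g$. Now let $\omega$ from $u$ and $\omega'$ from $v$ have the same end (either may be trivial). Cancel the longest common suffix $\rho$: $\omega=\sigma\rho$ and $\omega'=\tau\rho$. Then $\sigma\tau^{-1}$ ($\sigma$ followed by the reverse of $\tau$) is a non-backtracking $u$–$v$ walk of length at most $2R+2$. So we are not in Case 1, and $\sigma\tau^{-1}=Q$ by (3). If $\tau$ is nontrivial, its first edge, at $v$, is the last edge $e_Q'$ of $Q$; it is also the first edge of $\omega'$, so $e_Q'\in E_v$, which is excluded in Cases 2 and 3. Hence $\tau$ is trivial and $\sigma=Q$. The first edge of $\omega$ is $e_Q$, so $e_Q\in E_u$. This excludes Case 2, so we are in Case 3 and $Q$ has length at least $2$. Then the second edge of $\omega$ is the second edge of $Q$, which Step 2 forbade. Contradiction.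

**Step 4: the shape of the trees.** By Step 3 the ends of the walks belonging to $e=ux$ form a rooted tree $T_e\subseteq H_c$ with root $x$. It has one vertex at depth $0$ and $2^{j-1}$ vertices at depth $j$ for $1\le j\le R$, hence $2^{R-1}$ leaves, all at depth $R$. A vertex at depth $j\ge1$ has $2^{R-j}$ leaf descendants (a leaf counts as its own descendant). All trees, for all chosen edges at $u$ and $v$, are pairwise disjoint and avoid $u$ and $v$. Choose an integer $r_0$ with
$$4k\lambda\le2^{r_0}<8k\lambda .$$
Then $r_0<R$ for large $n$, since $2^R\ge(\log n)^{11}$. The *top* of a tree is its set of vertices of depth at most $r_0$; it has $1+\sum_{j=1}^{r_0}2^{j-1}=2^{r_0}$ vertices. The tops are protected: a path that belongs to other trees may not touch them. This prevents early paths from cutting off a later tree near its root.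

**Step 5: building the paths one at a time.** Match $E_u$ with $E_v$ color by color into pairs $(e_b,e_b')$ of color $c_b$, $b=1,\dots,r$. We construct internally disjoint $u$–$v$ paths $P_1,\dots,P_r$ such that $P_b$ has color $c_b$, length at least $2$, at most $2\lambda$ vertices, and avoids the tops of all trees other than $T_{e_b}$ and $T_{e_b'}$.

Suppose $P_1,\dots,P_{b-1}$ are given. Let $U$ be the set of their interior vertices, so $|U|\le2k\lambda$. Let $Z$ consist of $u$, $v$, $U$ and the tops of all trees except $T_{e_b},T_{e_b'}$. There are at most $2k$ trees, so
$$|Z|\le2+2k\lambda+2k\cdot8k\lambda\le20k^2\lambda .$$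
Let $A$ be the set of leaves of $T_{e_b}$ whose tree path from the root avoids $U$. Since the trees are disjoint from each other and from $\{u,v\}$, such a tree path avoids all of $Z$. By construction $U$ misses the top of $T_{e_b}$, so a vertex of $U$ in this tree has depth at least $r_0+1$ and spoils at most $2^{R-r_0-1}$ leaves. The number of spoiled leaves is at most
$$2k\lambda\cdot2^{R-1-r_0}\le2k\lambda\cdot\frac{2^{R-1}}{4k\lambda}=2^{R-2},$$
so $|A|\ge2^{R-1}-2^{R-2}=2^{R-2}$. Define $B$ in $T_{e_b'}$ in the same way; again $|B|\ge2^{R-2}$. For large $n$,
$$2^{R-2}\ge\tfrac14(\log n)^{11}\ge40k^2(\log n)^{10}=40k^2\lambda/\beta\ge2|Z|/\beta .$$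
So Lemma 4 gives an $A$–$B$ path in $H_{c_b}-Z$ with at most $\lambda$ vertices. Together with the two tree paths to its ends and the edges $e_b,e_b'$ it forms a $u$–$v$ walk of color $c_b$ with at most $\lambda+2R+2\le2\lambda$ vertices. All its vertices other than the two ends avoid $Z$; in particular $u$ and $v$ occur only as its ends. Let $P_b$ be a $u$–$v$ path contained in this walk. Its first edge is $e_b$, the only edge of the walk at $u$, and the other end of $e_b$ is a tree vertex, hence not $v$. So $P_b$ has length at least $2$. It is internally disjoint from the earlier paths because $U\subseteq Z$, and it avoids the tops of the other trees.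

**Step 6: counting.** In Case 1 we have $k$ paths. In Cases 2 and 3 we have $k-1$ paths of length at least $2$, and the edge $uv$ is one more monochromatic path. $\square$

It remains to construct the graphs $H_i$. We first build an expander $X$ of large girth with maximum degree at most $3$, then add edges to reach the degree functions $f_i$, and finally place the $m$ resulting graphs on the same vertex set so that the union keeps large girth.

## A subcubic skeleton with expansion and large girth

Write $\partial A$ for the set of edges with exactly one end in $A$.

**Lemma 7.** For large $n$ there is a graph $X$ on $n$ vertices with maximum degree at most $3$, girth greater than $g$, at least $n/2$ vertices of degree at most $2$, and $|N_X(A)|\ge\beta|A|$ whenever $|A|\le n/2$.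

*Proof.* For $d\ge2$ let $Y_d$ have vertices $(v,j)$ with $v\in\{0,1\}^d$ and $1\le j\le d$, and edges $(v,j)(v,j+1)$ (*column edges*, $j<d$) and $(v,j)(v\oplus e_j,j)$ (*cross edges*), where $v\oplus e_j$ is $v$ with coordinate $j$ flipped. So each cube vertex is replaced by a path with $d$ vertices, called a *column*, and the cube edge in direction $j$ is attached at level $j$. For example, $Y_2$ is the $8$-cycle
$$(00,1),(10,1),(10,2),(11,2),(11,1),(01,1),(01,2),(00,2).$$
$Y_d$ is simple with maximum degree at most $3$. It has $N_d=d2^d$ vertices and $M_d=(d-1)2^d+d2^{d-1}=(3d-2)2^{d-1}$ edges, and $M_d\ge N_d$ for $d\ge2$.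

**Step 1: edge expansion of the cube.** We show that if $B\subseteq\{0,1\}^d$ and $|B|\le2^{d-1}$, then at least $|B|$ cube edges leave $B$. For each ordered pair $(s,t)\in B\times B^c$ take the path from $s$ to $t$ that corrects the coordinates in the order $1,\dots,d$. It uses a directed edge from $B$ to $B^c$. A directed edge from $w$ to $w\oplus e_j$ is used by exactly those ordered pairs $(s,t)$ of vertices for which $s$ agrees with $w$ in coordinates $j,\dots,d$ and $t$ agrees with $w\oplus e_j$ in coordinates $1,\dots,j$; there are $2^{j-1}\cdot2^{d-j}=2^{d-1}$ of them. So at least $|B||B^c|/2^{d-1}\ge|B|$ edges leave $B$.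

**Step 2: edge expansion of $Y=Y_d$.** We show that
$$\min(|A|,|A^c|)\le d(d+1)\,|\partial A|\qquad\text{for }A\subseteq V(Y). \tag{4}$$
Let $\alpha$, $\mu$, $\zeta$ be the numbers of columns contained in $A$ (full), meeting both $A$ and $A^c$ (mixed), and disjoint from $A$ (empty). Passing to $A^c$ exchanges $\alpha$ and $\zeta$, and $\alpha+\zeta\le2^d$, so we may assume $\alpha\le2^{d-1}$; it suffices to bound $|A|$. We have $|A|\le d(\alpha+\mu)$. Every mixed column is a path and contains an edge of $\partial A$, so $|\partial A|\ge\mu$. By Step 1 at least $\alpha$ cross edges leave the set of full columns. At most $d\mu$ of them end in mixed columns, and the others end in empty columns, so they lie in $\partial A$. As column edges and cross edges are different, $|\partial A|\ge\mu+\alpha-d\mu$. Adding $d$ times the first inequality to the second,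
$$(d+1)|\partial A|\ge d\mu+\mu+\alpha-d\mu=\alpha+\mu\ge|A|/d .$$

**Step 3: subdividing.** This step produces exactly $n$ vertices and large girth. Let $d$ be maximal with $N_d+gM_d\le n$; then $d\ge2$ for large $n$, because $N_2+gM_2=8+8g\le n$. Write $N=N_d$ and $M=M_d$. For $d\ge2$ we have $N_{d+1}/N_d=2(d+1)/d\le3$ and $M_{d+1}/M_d=2(3d+1)/(3d-2)\le4$, so maximality gives $n<3N+4gM$. Distribute $n-N$ subdivision vertices over the $M$ edges of $Y$ as evenly as possible, and call the result $X$. Since
$$gM\le n-N<3N+4gM\le(4g+3)M,$$
each edge receives at least $g$ and at most $S:=4g+3$ vertices. A cycle of $X$ comes from a cycle of $Y$, so it has length at least $3(g+1)>g$. The maximum degree is at most $3$. Finally $n\ge N+gM\ge(g+1)N$ gives $N\le n/2$, so at least $n/2$ vertices are subdivision vertices, of degree $2$.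

**Step 4: vertex expansion of $X$.** Let $A\subseteq V(X)$ and $B=A\cap V(Y)$. Replacing $A$ by its complement if necessary, we may assume $|B|\le N/2$. Each edge of $\partial_YB$ was subdivided into a path with one end in $A$ and one end outside, and this path contains an edge of $\partial_XA$. So (4) gives $|B|\le d(d+1)|\partial_XA|$. At most $3|B|$ of the subdivided paths have an end in $B$, and they contain at most $3S|B|$ subdivision vertices. Any other subdivided path meeting $A$ has both ends outside $A$, so it contains an edge of $\partial_XA$; these paths contain at most $S|\partial_XA|$ vertices of $A$. Hence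
$$|A|\le(1+3S)|B|+S|\partial_XA|\le(1+4S)d(d+1)|\partial_XA| .$$
So $\min(|A|,|A^c|)\le(1+4S)d(d+1)|\partial_XA|$ for every $A$. If $|A|\le n/2$, then $|A|=\min(|A|,|A^c|)$. Using $|\partial_XA|\le3|N_X(A)|$ (degrees are at most $3$), $d\le\log n$ (as $2^d\le n$) and $S=O(\log\log n)$, we get for large $n$
$$|N_X(A)|\ge\frac{|A|}{3(1+4S)d(d+1)}\ge\frac{|A|}{(\log n)^4}=\beta|A| .\qquad\square$$

## Filling up the degrees by switching

In multigraphs a loop is a cycle of length $1$ and contributes $2$ to the degree, and two parallel edges form a cycle of length $2$. So a multigraph of girth greater than $2$ is a simple graph. We identify $V(X)$ with $[n]$, so that the functions $f_i$ live on $V(X)$.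

**Lemma 8.** Let $f=f_i$, $a=a_i$, and let $n$ be large. There is a simple graph $G\supseteq X$ on $V(X)$ with degree function $f$ and girth greater than $g$.

*Proof.* The plan is to add any edges with the right degrees and to remove short cycles one at a time by a switch with a far-away edge.

**Step 1: some multigraph.** Since $f\ge3\ge\deg_X$ and $\sum(f-\deg_X)$ is even, pairing up half-edges arbitrarily gives a multigraph $F$ with degrees $f-\deg_X$. At least $n/2$ vertices have $\deg_X\le2$, so $F$ has at least $n/4$ edges. Suppose that $X\cup F$ never has girth greater than $g$, for any choice of such an $F$. Choose $F$ so that $G=X\cup F$ has maximum girth $L\le g$ and, subject to this, the fewest cycles of length $L$. Let $C$ be an $L$-cycle of $G$.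

**Step 2: the switch.** As $X$ has girth greater than $g$, $C$ contains an edge $xy\in F$ (possibly $x=y$). The maximum degree of $G$ is at most $a+1$, so at most $2(a+1)^{g+2}<n/4$ edges of $F$ have an end within distance $g$ of $\{x,y\}$. So there is an edge $zw\in F$ with $z$ and $w$ both at distance greater than $g$ from $x$ and from $y$ in $G$. Replace $xy,zw$ by $xz,yw$. Degrees are preserved. Let $G'$ be the new multigraph and $G_0=G-xy-zw$.

**Step 3: no new short cycles.** Let $C'$ be a cycle of $G'$ of length at most $L$ that contains a new edge. If it contains just one new edge, then $G_0$ has an $x$–$z$ path or a $y$–$w$ path of length at most $L-1\le g$, contradicting the distances. If it contains both, deleting them leaves two paths in $G_0$, possibly trivial, of length at most $g$. If these join $x$ to $w$ and $z$ to $y$, the distances are contradicted again. Otherwise they join $x$ to $y$ and $z$ to $w$. Together with the deleted edges $xy$ and $zw$ they form cycles of $G$ (loops, if the path is trivial). These have length at least $L$, so each path has length at least $L-1$ and $|C'|\ge2(L-1)+2=2L>L$. Contradiction.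

So all cycles of length at most $L$ in $G'$ are cycles of $G$, and $C$ is no longer there. Thus $G'$ has girth greater than $L$, or girth $L$ and fewer $L$-cycles, contradicting the choice of $F$. Hence some $X\cup F$ has girth greater than $g\ge2$, and it is simple. $\square$

Let $G_i$ be the graph obtained for $f_i$.

## Packing by transpositions

**Lemma 9.** For large $n$ there are bijections $\pi_i:V(X)\to V$, where $|V|=n$, such that the union $H$ (as a multigraph) of the graphs $H_i=\pi_i(G_i)$ has girth greater than $g$.

*Proof.* The plan is again extremal: if a short cycle exists, we exchange the roles of two far-apart vertices in one color. This time new short cycles *can* arise, and we must pair them with destroyed ones.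

The multigraph $H$ has maximum degree at most $\Delta:=k+m\le2k$. Suppose the lemma fails. Choose $(\pi_i)$ such that $H$ has maximum girth $L\le g$ and, subject to this, the fewest $L$-cycles. Let $C$ be an $L$-cycle.

**Step 1: the exchange.** Each $H_i$ has girth greater than $g$, so $C$ is not contained in one $H_i$. Hence some vertex $x\in C$ has its two $C$-edges of different colors; let $i$ be the color of one of them, so exactly one of the two has color $i$. Since $\Delta^{g+3}<n$, there is a vertex $y$ with $\mathrm{dist}_H(x,y)>g+2$. Replace $\pi_i$ by $\pi_i$ followed by the transposition $(x\,y)$. Write $N_i$ for neighborhoods in the old $H_i$. The new multigraph $H'$ arises from $H$ by deleting all edges of color $i$ at $x$ and $y$, which leaves $H_0$, and adding the *new* edges $xb$ for $b\in N_i(y)$ and $ya$ for $a\in N_i(x)$, all of color $i$. Put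
$$X_0=\{x\}\cup N_i(x),\qquad Y_0=\{y\}\cup N_i(y) .$$
These sets are at distance greater than $g$ in $H$. Each new edge is incident with exactly one of $x$ and $y$.

**Step 2: which new cycles of length at most $L$ can arise.** Let $C'$ be a cycle of $H'$ with $|C'|\le L$ containing a new edge. Deleting its new edges leaves paths in $H_0$, called *segments*, possibly trivial, of length at most $L-1\le g$, with ends in $X_0\cup Y_0$. By the distance between $X_0$ and $Y_0$,
$$\text{each segment has both ends in }X_0\text{ or both ends in }Y_0. \tag{5}$$
Consider the pair consisting of the numbers of new edges of $C'$ at $x$ and at $y$.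

* $(1,0)$ or $(0,1)$: the only segment joins some $b\in N_i(y)$ to $x$, or some $a\in N_i(x)$ to $y$. This contradicts (5).
* $(1,1)$, new edges $xb,ya$: by (5) the two segments join $x$ to $a$ and $b$ to $y$. With the edges $xa$ and $by$ of $H$, which are not in $H_0$, they form cycles of $H$, so each segment has length at least $L-1$. Then $|C'|\ge2(L-1)+2=2L>L$. Impossible.
* $(2,1)$, new edges $xb,xb',ya$: one segment is the trivial segment $x$. The ends of the other two are $b,b',y\in Y_0$ and $a\in X_0$, so $a$ is joined to a vertex of $Y_0$, contradicting (5). The pair $(1,2)$ is symmetric.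
* $(2,2)$, new edges $xb,xb',ya,ya'$: besides the trivial segments $x$ and $y$, by (5) the segments join $b$ to $b'$ and $a$ to $a'$. Then $x$ and $y$ lie on different cycles. Impossible.
* $(2,0)$, new edges $xb,xb'$ with $b\ne b'$: besides the trivial segment $x$ there is one segment, joining $b$ to $b'$, of length $|C'|-2$. If it contains $y$, its two parts, together with the edges $by$ and $b'y$ of $H$, form two cycles of $H$, so $|C'|-2\ge2(L-1)$, which is impossible. If it does not contain $y$, replacing $x$ by $y$ in $C'$ gives a cycle of $H$ of length $|C'|$. So $|C'|=L$, and we obtain an $L$-cycle of $H$ through $y$ and not through $x$, with both edges at $y$ of color $i$. These two edges were deleted, so this cycle is not in $H'$.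
* $(0,2)$: symmetrically, $|C'|=L$, and replacing $y$ by $x$ gives an $L$-cycle of $H$ through $x$ and not through $y$, with both edges at $x$ of color $i$, which is not in $H'$.

**Step 3: the count.** Thus $H'$ has no cycle shorter than $L$, and its new $L$-cycles are mapped to destroyed $L$-cycles of $H$. The map is injective: the replacement of $x$ by $y$ (or $y$ by $x$) can be undone, and the images of the two kinds differ because images of the first kind contain $y$ and those of the second kind do not. The cycle $C$ is destroyed as well, since it contains a deleted edge at $x$. It is not an image: it does not contain $y$, because $\mathrm{dist}_H(x,y)>g+2$ while $|C|\le g$; and it has just one edge of color $i$ at $x$, while images of the second kind have two. So $H'$ has girth greater than $L$, or girth $L$ and fewer $L$-cycles. Contradiction. $\square$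

**Proof of the lower bound and of Theorem 2.** Take the graphs $H_i$ of Lemma 9. The girth of $H$ exceeds $g\ge2$, so the $H_i$ are pairwise edge-disjoint, and (P2) holds. The degree functions $f_i\ge a_i$ give (P1). Each $H_i$ contains a spanning copy of $X$, so (P3) follows from Lemma 7. By Proposition 6,
$$mc_k(K_n)\ge\binom n2-\Big\lceil\frac{kn}2\Big\rceil+\gamma(k,n)\qquad(k\ge6,\ n\ge n_0(k)). \tag{6}$$
Since $\lfloor k/3\rfloor\ge2$ for $k\ge6$ and $\lfloor(k+1)/4\rfloor\ge2$ for $k\ge7$, Theorem 2 follows. $\blacksquare$

## The upper bound: charging the cost to vertices

Now let $k\ge6$ and $n>760k^5$, and take any good coloring of $K_n$, with cost $c$ as in (1). We must show $c\ge\lceil kn/2\rceil-\gamma$. As $\gamma\ge1$ and $c$ is an integer, we may assume $c\le kn/2$.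

In Proposition 1 every vertex had to have degree $k$ in the nontrivial class. The general version: charge the edges of big classes to vertices by degree, charge small classes by a suitable weight, and show that each vertex still receives at least $k/2$. What remains is a saving of $1$ per big class, and the obstructions of the second section will limit the number of these classes, or make them pay.

**Definition.** Let $\theta=\frac1{4k}$. A nontrivial color is *large* if its class has a component with more than $\theta n$ vertices, and *small* otherwise. $\mathcal L$ is the set of large colors, $H_{\mathcal L}$ the union of their classes, and $\ell(v)=\sum_{i\in\mathcal L}d_i(v)$. For a small color $i$, $C_i(v)$ is the component of $v$ in $H_i$ (a single vertex if $v$ is on no edge of color $i$); it is *proper* if $|C_i(v)|\ge3$. Put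
$$\omega(v)=\sum_{i\text{ small},\ C_i(v)\text{ proper}}\Bigl(1-\frac2{|C_i(v)|}\Bigr),\qquad\mathrm{exc}(v)=\frac{\ell(v)}2+\omega(v)-\frac k2 .$$

Each term of $\omega(v)$ is at least $\frac13$. For example, a small class that is a path with three vertices contributes $\frac13$ to $\omega$ at each of them, in total $1$, which is exactly its share $e_i-1$ of the cost. In the coloring behind (6) with $n$ even, all $m$ nontrivial classes are connected and spanning (by (P3)), hence large; there $\ell(v)=k$, $\omega(v)=0$ and $\mathrm{exc}(v)=0$ for every $v$.

**Lemma 10 (the accounting inequality).** We have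
$$c\ \ge\ \frac{kn}2-|\mathcal L|+\sum_v\mathrm{exc}(v) . \tag{7}$$

*Proof.* Let a small class have proper components $C_1,\dots,C_p$. It contributes $\sum_j|C_j|\bigl(1-\frac2{|C_j|}\bigr)=\sum_j(|C_j|-2)$ to $\sum_v\omega(v)$. If $p=0$ this is $0\le e_i-1$. If $p\ge1$, it is at most $\sum_j(e(C_j)-1)\le e_i-p\le e_i-1$, because $e(C_j)\ge|C_j|-1$. Hence
$$c\ge\sum_{i\in\mathcal L}(e_i-1)+\sum_v\omega(v)=\frac12\sum_v\ell(v)-|\mathcal L|+\sum_v\omega(v),$$
which is the right-hand side of (7). $\square$

**Lemma 11.** $\mathrm{exc}(v)\ge0$ for all $v$. Call $v$ *pure* if $\ell(v)=k$ and $\omega(v)=0$. If $v$ is not pure, then $\mathrm{exc}(v)\ge\frac3{14}$. If $v$ is not pure and $\ell(v)\ge k$, then $\mathrm{exc}(v)\ge\frac13$.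

*Proof.* If $\ell(v)\ge k+1$, then $\mathrm{exc}(v)\ge\frac12$. If $\ell(v)=k$ and $\omega(v)>0$, then $\mathrm{exc}(v)\ge\frac13$. If $v$ is pure, $\mathrm{exc}(v)=0$. So let $\ell(v)<k$.

If $v$ lies in at least $2k$ proper small components, then $\omega(v)\ge\frac{2k}3$ and $\mathrm{exc}(v)\ge\frac{2k}3-\frac k2=\frac k6\ge1$. Otherwise these components have at most $2k\theta n=n/2$ vertices in total, so some $u\ne v$ lies outside all of them. Consider the $k$ paths from $v$ to $u$. At least $k-1$ of them have length at least $2$, and such a path cannot have a small color $i$, since then $u\in C_i(v)$ and $C_i(v)$ would be proper. So they have large colors, $\ell(v)\ge k-1$, and therefore $\ell(v)=k-1$.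

Let $w$ be any of the $k-1$ neighbors of $v$ in $H_{\mathcal L}$. At most $k-1$ of the $k$ paths from $v$ to $w$ have large colors. So one of them does not; it is not the edge $vw$, whose color is large, so it has length at least $2$ and a small color $i$. Hence $w\in C_i(v)$, this component is proper, and $w$ is not an $H_i$-neighbor of $v$. For each $i$ there are at most $|C_i(v)|-2$ such vertices $w$, since $v$ and at least one $H_i$-neighbor of $v$ are excluded. With $y_i=|C_i(v)|-2$ and $Y=\sum y_i$, summed over the proper components of $v$, we get $Y\ge k-1$, and
$$\omega(v)=\sum\frac{y_i}{y_i+2}\ge\sum\frac{y_i}{Y+2}=\frac Y{Y+2}\ge\frac{k-1}{k+1} .$$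
So $\mathrm{exc}(v)=\omega(v)-\frac12\ge\frac{k-1}{k+1}-\frac12\ge\frac57-\frac12=\frac3{14}$, as $k\ge6$. $\square$

**Lemma 12.** $|\mathcal L|\le4k^2$; fewer than $19k^2$ vertices are impure (not pure); $\ell(v)\le9k^2$ for all $v$. Call a pure vertex *deep* if all its $H_{\mathcal L}$-neighbors are pure. At most $190k^4<\theta n$ vertices are not deep.

*Proof.* A large class has $e_i>\theta n-1$, so $e_i-1>\theta n-2\ge\theta n/2$, because $\theta n\ge4$. Hence $|\mathcal L|\theta n/2\le c\le kn/2$ and $|\mathcal L|\le k/\theta=4k^2$. By (7) and $c\le kn/2$, $\sum_v\mathrm{exc}(v)\le|\mathcal L|\le4k^2$. By Lemma 11 at most $\frac{14}3\cdot4k^2<19k^2$ vertices are impure, and $\ell(v)\le k+2\,\mathrm{exc}(v)\le k+8k^2\le9k^2$. A vertex that is not deep is impure or an $H_{\mathcal L}$-neighbor of an impure vertex, so there are at most $19k^2(1+9k^2)\le190k^4$ of them. Finally $190k^4<\frac n{4k}=\theta n$ is the assumption $n>760k^5$. $\square$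

## Rigidity around pure vertices

At a pure vertex there is no slack, and the paths are almost forced.

**Lemma 13.** Let $v$ be pure and $u\ne v$.

(a) There are $k-1$ internally disjoint monochromatic $u$–$v$ paths of large colors, and $\sum_{i\in\mathcal L}\min(d_i(u),d_i(v))\ge k-1$.

(b) If $uv\in H_{\mathcal L}$, there are $k$ internally disjoint monochromatic $v$–$u$ paths of large colors. Each large-colored edge at $v$ is the first edge of exactly one of them, one of them is the edge $vu$, and $d_i(u)\ge d_i(v)$ for all $i\in\mathcal L$.

*Proof.* As $\omega(v)=0$, $v$ lies in no proper small component, so every monochromatic path of length at least $2$ from $v$ has a large color. Among the $k$ paths at least $k-1$ have length at least $2$. The number of paths of color $i$ is at most $\min(d_i(u),d_i(v))$. This proves (a). In (b) the edge $uv$ has a large color too, so all $k$ paths have large colors. Since $\ell(v)=k$, each large-colored edge at $v$ is the first edge of exactly one of them. The path starting with $vu$ is the edge $vu$. So exactly $d_i(v)$ of the paths have color $i$, and they have distinct last edges at $u$, whence $d_i(u)\ge d_i(v)$.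 $\square$

Let $P$ be the set of pure vertices, $v_0$ a deep vertex (it exists by Lemma 12), and $D$ the vertex set of the component of $H_{\mathcal L}[P]$ that contains $v_0$. Applying Lemma 13(b) in both directions along edges, $d_i$ is constant on $D$ for each $i\in\mathcal L$, say equal to $p_i$, and
$$\sum_{i\in\mathcal L}p_i=\ell(v_0)=k .$$
If $y\notin D$ has an $H_{\mathcal L}$-neighbor in $D$, then $y\notin P$, and by Lemma 13(b)
$$d_i(y)\ge p_i\quad\text{for all }i\in\mathcal L. \tag{8}$$

**Lemma 14.** $p_i\ge2$ for every $i\in\mathcal L$. Hence $|\mathcal L|\le k/2$.

*Proof.* First, a deep vertex $v$ has $d_i(v)\ne1$; this is the matching obstruction. Suppose $d_i(v)=1$ and let $w$ be the $i$-neighbor of $v$. It is pure, so Lemma 13(b) in both directions gives $d_i(w)=1$, and $\{v,w\}$ is a component of $H_i$. As $\ell(v)=k\ge2$, $v$ has another $H_{\mathcal L}$-neighbor $w'\ne w$. By Lemma 13(b) for $v,w'$, the edge $vw$ starts a path of color $i$ from $v$ to $w'$, which is impossible.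

Now let $i\in\mathcal L$. A component of $H_i$ with more than $\theta n$ vertices contains a deep vertex $v$, by Lemma 12. So $d_i(v)\ge1$, and hence $d_i(v)\ge2$. If $v=v_0$ we are done. Otherwise Lemma 13(a) for $v$ and $v_0$ gives $\sum_j\bigl(d_j(v)-\min(d_j(v),p_j)\bigr)\le k-(k-1)=1$, so $d_i(v)-\min(d_i(v),p_i)\le1$ and $p_i\ge1$. As $v_0$ is deep, $p_i=d_i(v_0)\ne1$, so $p_i\ge2$. $\square$

Note that $\mathcal L\ne\emptyset$, since $\ell(v_0)=k$. If $|\mathcal L|=1$, then (7) gives $c\ge\frac{kn}2-1$, so $c\ge\lceil\frac{kn}2\rceil-1\ge\lceil\frac{kn}2\rceil-\gamma$, as desired. From now on $|\mathcal L|\ge2$. Put $\xi=\sum_v\mathrm{exc}(v)$. By (7) we have to bound $|\mathcal L|-\xi$ from above.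

## Irregular colorings: many impure vertices

**Case A: $P\ne D$, or some vertex $w$ has $d_i(w)<p_i$ for some $i\in\mathcal L$.** We show that the boundary of $D$ is so large that $\xi$ is large. In the first situation let $w\in P\setminus D$; in the second let $w$ be the given vertex. In both, $w\notin D$. By Lemma 13(a) there are $k-1$ internally disjoint large-colored $v_0$–$w$ paths. On each of them let $y$ be the first vertex outside $D$. Its predecessor is in $D$, so by (8) $y$ is impure and $d_i(y)\ge p_i$ for all $i\in\mathcal L$. Hence $y\ne w$: in the first situation $w$ is pure, and in the second some $d_i(w)<p_i$. So these vertices $y$ are interior vertices of the paths, and we get $k-1$ distinct ones. Each is impure with $\ell(y)\ge\sum p_i=k$, so $\mathrm{exc}(y)\ge\frac13$ by Lemma 11. Thus $\xi\ge\frac{k-1}3$, and with Lemma 14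
$$|\mathcal L|-\xi\le\frac k2-\frac{k-1}3=\frac{k+2}6 . \tag{9}$$

## Near-regular colorings: degree two and odd degrees must pay

**Case B: $P=D$ and $d_i(w)\ge p_i$ for all $w\in V$ and $i\in\mathcal L$.** Here $\mathrm{exc}(w)\ge\frac{\ell(w)-k}2=\frac12\sum_{i\in\mathcal L}(d_i(w)-p_i)$. So
$$\xi\ge\frac12\sum_{i\in\mathcal L}s_i,\qquad s_i=\sum_w(d_i(w)-p_i)=2e_i-np_i\ge0 .$$

**If $p_i=2$, then $s_i\ge2$.** This is the Hamilton cycle obstruction in general form. Since $s_i=2e_i-2n$ is even, it suffices to exclude $s_i=0$. Suppose $s_i=0$, so $H_i$ is $2$-regular. Pick $j\in\mathcal L\setminus\{i\}$. As $p_j\ge2$, $v_0$ has two $j$-neighbors $w\ne w'$. Apply Lemma 13(b) to $v_0,w$. The two $i$-edges at $v_0$ start two internally disjoint $i$-paths to $w$, which together form a cycle, hence the whole component $K$ of $H_i$ containing $v_0$. The edge $v_0w'$ starts another one of the $k$ paths to $w$, and since $w'\ne w$, the vertex $w'$ is an interior vertex of it. So $w'$ is on neither of the two $i$-paths, that is, $w'\notin K$. Now apply Lemma 13(b) to $v_0,w'$: an $i$-edge at $v_0$ starts an $i$-path from $v_0$ to $w'$, so $w'\in K$. Contradiction.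

**If $n$ and $p_i$ are odd, then $s_i\ge1$,** because $s_i=2e_i-np_i$ is odd and nonnegative.

Let $t$ be the number of $i\in\mathcal L$ with $p_i=2$, and $h$ the number of $i\in\mathcal L$ with $p_i$ odd. Then
$$\xi\ge t\ \text{ for }n\text{ even},\qquad\xi\ge t+\frac h2\ \text{ for }n\text{ odd}. \tag{10}$$

## Parity and the final count

**$n$ even.** In Case B all $p_i$ other than the $t$ twos are at least $3$, so $k\ge3(|\mathcal L|-t)+2t$, that is, $|\mathcal L|\le\frac{k+t}3$. By (10), $|\mathcal L|-\xi\le\frac{k+t}3-t\le\frac k3$. In Case A, (9) gives $|\mathcal L|-\xi\le\frac{k+2}6\le\frac k3$. By (7), $c\ge\frac{kn}2-\frac k3$, and since $\frac{kn}2$ and $c$ are integers, $c\ge\frac{kn}2-\lfloor\frac k3\rfloor$.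

**$n$ odd.** In Case B the even $p_i$ other than the twos are at least $4$, and the odd ones are at least $3$. So $k\ge4(|\mathcal L|-h-t)+3h+2t$, that is, $|\mathcal L|\le\frac{k+h+2t}4$. By (10),
$$|\mathcal L|-\xi\le\frac{k+h+2t}4-t-\frac h2\le\frac{k-h}4,\qquad h\equiv k\pmod2,$$
where the congruence holds because $\sum p_i=k$.

*$k$ even.* In Case B, $|\mathcal L|-\xi\le\frac k4$. In Case A, $|\mathcal L|-\xi\le\frac{k+2}6\le\frac{k+1}4$. As $\frac{kn}2$ is an integer, $c\ge\frac{kn}2-\lfloor\frac{k+1}4\rfloor$.

*$k$ odd.* Then $k\ge7$ and $\lceil\frac{kn}2\rceil=\frac{kn}2+\frac12$. In Case B, $h$ is odd, so $h\ge1$ and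
$$c\ge\frac{kn}2-\frac{k-1}4=\Big\lceil\frac{kn}2\Big\rceil-\frac12-\frac{k-1}4=\Big\lceil\frac{kn}2\Big\rceil-\frac{k+1}4 .$$
In Case A,
$$c\ge\Big\lceil\frac{kn}2\Big\rceil-\frac12-\frac{k+2}6=\Big\lceil\frac{kn}2\Big\rceil-\frac{k+5}6,$$
and $\frac{k+5}6\le\frac{k+1}4$ because $k\ge7$. In both cases integrality gives $c\ge\lceil\frac{kn}2\rceil-\lfloor\frac{k+1}4\rfloor$.

So in all cases $c\ge\lceil kn/2\rceil-\gamma$, that is, by (1),
$$mc_k(K_n)\le\binom n2-\Big\lceil\frac{kn}2\Big\rceil+\gamma\qquad(k\ge6,\ n>760k^5).$$
Together with (6) this proves Theorem 3. $\blacksquare$
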